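\title{Counterexamples to the $1/2$-conjecture for the domination game}

\begin{abstract}
In the domination game, two players alternately select vertices of a graph, each move dominating at least one new vertex; one player wants to end the game quickly and the other wants to prolong it. The $1/2$-conjecture asserts that under optimal play the game lasts at most $\lceil n/2\rceil$ moves on every $n$-vertex graph of minimum degree at least $2$. We disprove it with a graph on $38$ vertices on which the game lasts $20$ moves. The same construction gives connected counterexamples, counterexamples of every order $n\ge 477$, and an infinite family on which the game lasts exactly $10n/19$ moves. The lower and the upper bounds are both proved with a potential function that drops by two per move on average.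
\end{abstract}

\section{The game, the conjecture and the results}

Graphs are finite and simple, $n$ is the number of vertices, $\delta(G)$ is the minimum degree, and $N[v]$ is the set consisting of $v$ and its neighbors. The \emph{domination game} is played on a graph $G$ without isolated vertices by two players, Dominator and Staller, who alternately select vertices, Dominator moving first. A vertex $u$ is \emph{dominated} once some vertex of $N[u]$ has been selected by either player. A move is \emph{legal} if it dominates at least one vertex that was not dominated before, only legal moves are allowed, and the game ends when every vertex is dominated. Dominator wants to minimize the number of moves and Staller wants to maximize it. The \emph{game domination number} $\gamma_g(G)$ is the number of moves under optimal play by both. It measures how long it takes to build a dominating set when every second vertex is chosen by an adversary.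

It is known that $\gamma_g(G)\le 3n/5$ for every graph without isolated vertices. When $\delta(G)\ge 2$ one expects a better constant, and a count suggests which. Each of Staller's moves dominates at least one new vertex, and every closed neighborhood has at least three vertices. If Dominator could dominate three new vertices with each of his moves, then every two consecutive moves would dominate four, and the game would end after about $n/2$ moves. Cycles show that no smaller constant is possible: it is known that $\gamma_g(C_n)=\lceil n/2\rceil$ whenever $n\not\equiv 3\pmod 4$. We take the following statement from Portier and Versteegen~\cite{PV}.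

\begin{quote}
\textbf{The $1/2$-conjecture.} \emph{If $\delta(G)\ge 2$, then $\gamma_g(G)\le\lceil n/2\rceil$.}
\end{quote}

The rounding is needed already for $C_5$. Whichever vertex Dominator selects, two adjacent vertices stay undominated; Staller dominates only one of them, and a third move is needed, so $\gamma_g(C_5)=3$ exceeds $n/2$ by $1/2$. This excess does not accumulate over disjoint copies, because a $5$-cycle that Staller has to begin is finished by Dominator in one move. On two copies of $C_5$, five moves suffice. Indeed, after Dominator's first move, Staller may dominate one of the two remaining vertices of that cycle (Dominator dominates the other, Staller begins the second cycle, Dominator finishes it), or both of them (the second cycle takes at most three moves), or begin the second cycle (Dominator finishes it and two vertices remain). We construct graphs in which an excess of $1/2$ does accumulate.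

\begin{definition}\label{def:construction}
Let $Y$ and $B\neq\varnothing$ be disjoint finite sets, whose elements are called \emph{centers} and \emph{hubs}, and let $H$ be a graph on $Y\cup B$ without isolated vertices. The graph $G(H)$ is obtained from $H$ by adding, for each hub $b$, a new $5$-cycle $c_bp_bq_br_bs_bc_b$ and the edge $bc_b$. The hub $b$ together with its $5$-cycle is the \emph{unit} of $b$. A hub is a \emph{private hub} of the center $y$ if $y$ is its only neighbor in $H$. We call $H$ a \emph{frame} if
\begin{itemize}
\item[(F1)] no two centers are adjacent;
\item[(F2)] every hub $b$ is adjacent to at most one center, denoted $y(b)$ if it exists;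
\item[(F3)] every center has at least three private hubs.
\end{itemize}
For $k\ge1$, let $T_k=G(H)$, where $H$ is the star with one center and $k$ hubs as its leaves; see Figure~\ref{fig:T3}.
\end{definition}

In a frame, the adjacencies between hubs that are not private are arbitrary. If $H$ is a frame with $m$ hubs, then $G(H)$ has $n=6m+|Y|$ vertices and minimum degree $2$: the vertices $p_b,q_b,r_b,s_b$ have degree $2$, each $c_b$ has degree $3$, a hub has the neighbor $c_b$ and a neighbor in $H$, and a center has degree at least $3$. The graph $T_k$ has $6k+1$ vertices, and a disjoint union of graphs $T_k$ with all $k\ge3$ comes from a frame. We write $tT_3$ for the disjoint union of $t$ copies of $T_3$.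

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85, every node/.style={circle,draw,inner sep=1pt,minimum size=5.5mm,font=\small}]
\node (y) at (0,3.3) {$y$};
\foreach \i/\x in {1/-3.4,2/0,3/3.4} {
  \begin{scope}[shift={(\x,0)}]
    \node (c\i) at (90:1) {$c_{\i}$};
    \node (p\i) at (162:1) {$p_{\i}$};
    \node (q\i) at (234:1) {$q_{\i}$};
    \node (r\i) at (306:1) {$r_{\i}$};
    \node (s\i) at (18:1) {$s_{\i}$};
    \node (b\i) at (0,2.1) {$b_{\i}$};
    \draw (c\i)--(p\i)--(q\i)--(r\i)--(s\i)--(c\i)--(b\i)--(y);
  \end{scope}
}
\end{tikzpicture}
\caption{The graph $T_3$ on $19$ vertices: a center $y$, three hubs $b_1,b_2,b_3$, and a $5$-cycle attached to each hub. The domination game lasts $10$ moves on $T_3$ and $20$ moves on two disjoint copies of it.}\label{fig:T3}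
\end{figure}

\begin{theorem}\label{thm:lower}
If $H$ is a frame with $m$ hubs and set of centers $Y$, then $G=G(H)$ satisfies
\[
\gamma_g(G)\ \ge\ 3m+|Y|\ =\ \frac{n+|Y|}{2}.
\]
\end{theorem}

\begin{theorem}\label{thm:upper}
If $G$ is a disjoint union of $T_{k_1},\dots,T_{k_t}$ with all $k_i\ge1$, then $\gamma_g(G)\le\sum_{i=1}^t(3k_i+1)$. Equality holds if all $k_i\ge3$.
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{itemize}
\item[(a)] $\gamma_g(2T_3)=20>19=\lceil 38/2\rceil$, so the $1/2$-conjecture is false.
\item[(b)] $\gamma_g(tT_3)=10t=\frac{10}{19}n$ for all $t\ge1$. Hence, if $\alpha$ and $C$ are constants such that $\gamma_g(G)\le\alpha n+C$ for all graphs with $\delta(G)\ge2$, then $\alpha\ge 10/19$.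
\item[(c)] For every $t\ge2$ there is a connected graph with $\delta=2$, $n=25t$ and $\gamma_g\ge13t>\lceil 25t/2\rceil$. For $t=2$ it has $n=50$ and $\gamma_g\ge 26>25$.
\item[(d)] For every $n\ge477$ there is a graph on $n$ vertices with $\delta\ge2$ and $\gamma_g>\lceil n/2\rceil$.
\end{itemize}
\end{corollary}

We do not determine the optimal constant $\alpha$ for graphs with $\delta\ge2$; it lies between $10/19$ and $3/5$.

The value $3m+|Y|$ has a direct reading. A unit has six vertices and costs three moves whichever player begins it, so the units are exactly tight for the ratio $1/2$. A center is one vertex and costs one whole move. Section~\ref{sec:potential} isolates the arithmetic common to both theorems, Section~\ref{sec:units} accounts for the three moves per unit, and Section~\ref{sec:T3} finds the extra move by hand in $T_3$. The theorems and the corollary are proved in Sections~\ref{sec:lower}--\ref{sec:cor}.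

\section{Positions and potentials}\label{sec:potential}

A \emph{position} is a set $P\subseteq V(G)$, the set of vertices selected so far. A vertex $u$ is \emph{white} in $P$ if it is not dominated, that is, if $N[u]\cap P=\varnothing$. Selecting $v$ is legal exactly when $N[v]$ contains a white vertex; in particular a vertex of $P$ is never legal. A position is \emph{final} if it has no white vertex. Let $\mu_D(P)$ and $\mu_S(P)$ be the numbers of remaining moves under optimal play when Dominator, respectively Staller, is to move. Both vanish on final positions, and otherwise
\[
\mu_D(P)=1+\min_{v}\mu_S(P\cup\{v\}),\qquad \mu_S(P)=1+\max_v\mu_D(P\cup\{v\}),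
\]
over the legal moves $v$. Thus $\gamma_g(G)=\mu_D(\varnothing)$.

The count behind the conjecture uses the number of white vertices as a potential that Dominator lowers by three and Staller by one. The next lemma turns this count into two criteria for an arbitrary potential. It adds two allowances. When the potential is even, a drop of two is as good as the ideal drop for either player. And a move with the wrong drop does no harm if the opponent can answer it so that the two moves together drop by four. ``Lowers by at most $j$'' includes the case of an increase.

\begin{lemma}\label{lem:potential}
\textup{(i)} Let $\mathcal A$ be a set of positions and $\Phi\colon\mathcal A\to\mathbb Z_{\ge0}$ a function that vanishes on the final positions in $\mathcal A$. Suppose that for every $P\in\mathcal A$ with $\Phi(P)>0$: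
\begin{itemize}
\item[(L1)] some legal move leads to a position in $\mathcal A$ and lowers $\Phi$ by at most $1$, or by at most $2$ if $\Phi(P)$ is even;
\item[(L2)] every legal move either leads to a position in $\mathcal A$ and lowers $\Phi$ by at most $3$, or can be answered by a legal move so that the two moves lead to a position in $\mathcal A$ and lower $\Phi$ by at most $4$.
\end{itemize}
Then $\mu_D(P)\ge\lfloor\Phi(P)/2\rfloor$ and $\mu_S(P)\ge\lceil\Phi(P)/2\rceil$ for all $P\in\mathcal A$.

\textup{(ii)} Let $\Psi$ be a function from all positions to $\mathbb Z_{\ge0}$. Suppose that for every position $P$ that is not final:
\begin{itemize}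
\item[(U1)] some legal move lowers $\Psi$ by at least $3$, or by at least $2$ if $\Psi(P)$ is even;
\item[(U2)] every legal move either lowers $\Psi$ by at least $1$, or can be answered by a legal move so that the two moves lower $\Psi$ by at least $4$.
\end{itemize}
Then $\mu_D(P)\le\lfloor\Psi(P)/2\rfloor$ and $\mu_S(P)\le\lceil\Psi(P)/2\rceil$ for all $P$.
\end{lemma}

\begin{proof}
We use induction on the number of white vertices, which every legal move decreases, and the following identities for an integer $a$:
\begin{equation}\label{eq:floor}
1+\Big\lfloor\frac{a-1}2\Big\rfloor=\Big\lceil\frac a2\Big\rceil,\qquad
1+\Big\lceil\frac{a-3}2\Big\rceil=\Big\lfloor\frac a2\Big\rfloor .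
\end{equation}

(i) Let $a=\Phi(P)$. For $a=0$ there is nothing to prove, so let $a>0$; then $P$ is not final. Staller to move plays the move in (L1), which gives $\mu_S(P)\ge1+\lfloor(a-1)/2\rfloor=\lceil a/2\rceil$, or $\mu_S(P)\ge1+(a-2)/2=a/2$ in the even case. After any move of Dominator, the total number of moves is at least $1+\lceil(a-3)/2\rceil=\lfloor a/2\rfloor$ in the first alternative of (L2). In the second, Staller plays the answer and the total is at least $2+\lfloor(a-4)/2\rfloor=\lfloor a/2\rfloor$.

(ii) Let $a=\Psi(P)$. For final $P$ the bounds hold because $a\ge0$. Otherwise Dominator to move plays the move in (U1), which gives $\mu_D(P)\le1+\lceil(a-3)/2\rceil=\lfloor a/2\rfloor$, or $\mu_D(P)\le1+(a-2)/2=a/2$ in the even case. After any move of Staller, the total is at most $1+\lfloor(a-1)/2\rfloor=\lceil a/2\rceil$ in the first alternative of (U2). In the second, Dominator plays the answer and the total is at most $2+\lceil(a-4)/2\rceil=\lceil a/2\rceil$.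
\end{proof}

The potentials for Theorems~\ref{thm:lower} and~\ref{thm:upper} both have the initial value $6m+2|Y|=n+|Y|$.

\section{Units and their weights}\label{sec:units}

Let $G=G(H)$ as in Definition~\ref{def:construction}; the frame conditions are not needed in this section. The \emph{type} of a unit in a position is the set of white vertices of its $5$-cycle. We drop the index $b$ when the unit is fixed. A cycle vertex is dominated only from inside its unit. So selecting a center changes no type, and selecting a vertex of a unit changes at most the type of that unit: the hub $b$ removes $c$, and a cycle vertex removes itself and its two neighbors on the cycle. Write $F=\{c,p,q,r,s\}$ and $Q=\{p,q,r,s\}$, and say that a unit has type $R_2$ if its type is a pair of adjacent cycle vertices and type $R_1$ if it is a single vertex. From $F$ and $Q$ the six possible selections give the following types.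
\begin{equation}\label{eq:transitions}
\begin{array}{c|cccccc}
\text{selected}&b&c&p&q&r&s\\\hline
\text{from }F&Q&\{q,r\}&\{r,s\}&\{s,c\}&\{c,p\}&\{p,q\}\\
\text{from }Q&Q&\{q,r\}&\{r,s\}&\{s\}&\{p\}&\{p,q\}
\end{array}
\end{equation}
From $R_2$ or $R_1$ one reaches a subset of the white set, hence $R_2$, $R_1$ or $\varnothing$. Every unit has type $F$ in the empty position, and every position arises by adding vertices one at a time, so only the types $F,Q,R_2,R_1,\varnothing$ occur. A selection that changes a type dominates a white vertex and is therefore legal.

To find the contribution of a unit to a potential, play on one unit alone, with only the five cycle vertices to be dominated. Type $R_1$ takes one move. Type $R_2$ takes one move if Dominator starts (he selects a white vertex) and two if Staller starts (she dominates only one of the pair). Type $Q$ takes two moves in both cases: no vertex dominates all of $Q$; Dominator selects $q$ and leaves $R_1$; and each move of Staller leaves $R_1$ or $R_2$ with Dominator to move. Type $F$ takes three moves in both cases: Dominator leaves $Q$ or $R_2$ with Staller to move, and Staller selects $b$ and leaves $Q$. This last move is the purpose of the hub: in a bare $5$-cycle Staller would have to leave $R_2$, for a total of two moves.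 We define the \emph{weight} of a type as the sum of its two values.
\[
\begin{array}{l|ccccc}
\text{type}&F&Q&R_2&R_1&\varnothing\\\hline
\text{moves, Dominator first}&3&2&1&1&0\\
\text{moves, Staller first}&3&2&2&1&0\\
\text{weight}&6&4&3&2&0
\end{array}
\]
Let $W(P)$ be the sum of the weights of all units in the position $P$. Only $R_2$ has odd weight.

\begin{lemma}\label{lem:unit}
\begin{itemize}
\item[(a)] Selecting a vertex of a unit lowers its weight by at most $3$. If the type changes, the weight drops by at least $1$, and by exactly $3$ if the change is $F\to R_2$.
\item[(b)] In a unit of type $R_2$ there is a legal move at a cycle vertex other than $c$ that lowers the weight by exactly $1$, and a legal move that lowers it by exactly $3$.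
\item[(c)] In a unit of type $F$, $Q$ or $R_1$ there is a legal move that lowers the weight by exactly $2$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:transitions} and the sentence after it, the possible changes and their drops are
\[
\begin{array}{c|ccccccc}
\text{change}&F\to Q&F\to R_2&Q\to R_2&Q\to R_1&R_2\to R_1&R_2\to\varnothing&R_1\to\varnothing\\\hline
\text{drop}&2&3&1&2&1&3&2
\end{array}
\]

(b) Let the white pair be $x,x'$, and let $u,x,x',u'$ be consecutive on the cycle. The vertices $u$ and $u'$ are distinct, and each is adjacent to exactly one of $x,x'$. One of them differs from $c$, and selecting it gives $R_2\to R_1$. Selecting $x$ gives $R_2\to\varnothing$.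

(c) Select $b$ in type $F$, $q$ in type $Q$, and the white vertex in type $R_1$.
\end{proof}

\begin{lemma}\label{lem:W}
In every position of $G(H)$, $\mu_D\ge\lfloor W/2\rfloor$ and $\mu_S\ge\lceil W/2\rceil$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:potential}(i) to $W$ on the set of all positions. Condition (L2) follows from Lemma~\ref{lem:unit}(a). For (L1), use Lemma~\ref{lem:unit}(b) if some unit has type $R_2$; otherwise $W$ is even and positive, and Lemma~\ref{lem:unit}(c) applies.
\end{proof}

At the empty position this gives $\gamma_g\ge 3m$. The remaining $|Y|$ moves must come from legal moves that change no type; we call such moves \emph{free}. Staller looks for free moves, and Dominator tries to dominate the centers and hubs as a by-product of moves that he makes in the units anyway: selecting $b$ dominates $y(b)$, and selecting $c_b$ dominates $b$.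

\section{The extra move in $T_3$}\label{sec:T3}

We show by hand that $\gamma_g(T_3)\ge10$, one more than the nine moves owed to the units. Since $\lceil19/2\rceil=10$, the graph $T_3$ is not a counterexample, but the mechanism is complete in it. Initially $W=18$. Up to permuting the units, Dominator's first move is one of the following; each count ends with Lemma~\ref{lem:W}.

\emph{He selects $y$.} The move is free, so the total is at least $1+9=10$.

\emph{He selects $b_1$.} Now $W=16$ and $y$ is dominated, but $b_2$ is white, so Staller has the free move $y$. The total is at least $2+8=10$.

\emph{He selects $c_1$, $p_1$ or $s_1$.} Now $W=15$ and $c_1$ is dominated. Staller selects $b_1$, which dominates $y$ and is free. Lemma~\ref{lem:W} alone gives only $2+7=9$, but the free move $y$ is still available, since $b_2$ and $b_3$ are white. If Dominator plays $y$ himself, the total is at least $3+8=11$. Any other move leaves $W\ge12$ and dominates at most one of $b_2,b_3$; Staller then selects $y$, and the total is at least $4+6=10$.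

\emph{He selects $q_1$ or $r_1$.} The type becomes $\{s_1,c_1\}$ or $\{c_1,p_1\}$. The reply $b_1$ is not free now, because $c_1$ is white. Staller selects the other one of $q_1,r_1$, which leaves the type $\{c_1\}$. Two moves have been played, $W$ has dropped by $4$, and $y,b_1,b_2,b_3$ are still white. In a unit of type $\{c\}$, selecting $b$ lowers the weight by $2$, selecting $c,p$ or $s$ dominates $c$ and lowers it by $2\le 3$, and $q,r$ are illegal. So this exchange can happen at most once per unit, and after $j$ exchanges the three counts above hold with $2j$ more moves played and $W$ smaller by $4j$, which gives the same totals.

Three features carry over to the general proof. A white center is worth a whole move, that is, two units of potential. A dominated center with two white private hubs is worth one unit: it offers a free move that Dominator cannot destroy with a single move in a unit. And Staller keeps every unit next to a white center in type $F$ or $\{c\}$. With several centers, these half-moves and those of the $R_2$ units are pooled in one potential.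

\section{The lower bound}\label{sec:lower}

Let $H$ be a frame and $G=G(H)$. A center is \emph{hot} if it is dominated and has at least two white private hubs. Give a center the weight $2$ if it is white, $1$ if it is hot, and $0$ otherwise, and let $\Phi$ be $W$ plus the sum of the weights of the centers. A position is \emph{admissible} if every hub $b$ adjacent to a white center has type $F$ or $\{c_b\}$, where the type of a hub means the type of its unit.

\begin{proposition}\label{prop:lower}
In every admissible position, $\mu_D\ge\lfloor\Phi/2\rfloor$ and $\mu_S\ge\lceil\Phi/2\rceil$.
\end{proposition}

The empty position is admissible with $\Phi=6m+2|Y|$, so the proposition gives $\gamma_g(G)\ge3m+|Y|$, which is Theorem~\ref{thm:lower}.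

\begin{proof}
We verify the hypotheses of Lemma~\ref{lem:potential}(i) for the set of admissible positions; $\Phi$ vanishes on final positions. Four facts are used throughout.
\begin{itemize}
\item[(A)] \emph{In an admissible position, all private hubs of a white center $y$ are white.} For such a hub, $N[b]=\{b,y,c_b\}$. The vertices $y$ and $b$ are unselected because $y$ is white, and $c_b$ is unselected because it is white in both types $F$ and $\{c_b\}$.
\item[(B)] \emph{Selecting a center $y$ sets its weight to $0$, changes no other term of $\Phi$, and preserves admissibility.} Afterwards $y$ and its hubs are dominated. No type changes, no other center is dominated by (F1), and no private hub of another center is adjacent to $y$.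
\item[(C)] \emph{Selecting a vertex $v$ in the unit of $b$ dominates no center other than $y(b)$ and no private hub other than $b$.} Outside its cycle, $c_b$ dominates only $b$, and $p_b,q_b,r_b,s_b$ dominate nothing. The hub $b$ is adjacent to at most one center by (F2), and a hub adjacent to $b$ is not private. So only the weights of this unit and of $y(b)$ can change, and admissibility can fail only if $y(b)$ exists and is white after the move.
\item[(D)] \emph{The weight $0$ of a center never changes,} since the center stays dominated and its number of white private hubs does not increase.
\end{itemize}

\smallskip
\emph{Condition \textup{(L1)}.} Let $P$ be admissible with $\Phi(P)>0$. If some unit has type $R_2$, take the move of Lemma~\ref{lem:unit}(b) at a cycle vertex other than $c$. It dominates nothing outside the cycle, so $\Phi$ drops by $1$. By admissibility the hub of this unit is not adjacent to a white center, so by (C) the new position is admissible. If some center is hot, select it; this is legal because it has a white hub, and by (B) $\Phi$ drops by $1$. If neither occurs, then $\Phi(P)$ is even and a drop of $2$ is allowed. If some center is white, select it and use (B). Otherwise all centers have weight $0$, so $W>0$ and some unit has type $F$, $Q$ or $R_1$. The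 move of Lemma~\ref{lem:unit}(c) lowers $\Phi$ by $2$, by (D), and admissibility is vacuous as no center is white.

\smallskip
\emph{Condition \textup{(L2)}.} Let $v$ be a legal move in an admissible position. If $v$ is a center, $\Phi$ drops by at most $2$ by (B). So let $v$ lie in the unit of $b$. The difficulty is that $v$ may lower the weight of the unit by $3$ and at the same time lower the weight of $y(b)$ or destroy admissibility. We distinguish cases by the state of $y(b)$.

\emph{Case 1: $y(b)$ does not exist, or it is dominated and $v$ does not change its weight.} By (C) and Lemma~\ref{lem:unit}(a), the new position is admissible and $\Phi$ drops by at most $3$.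

\emph{Case 2: $y=y(b)$ is dominated and $v$ changes its weight.} By (D), $y$ was hot and is not hot after the move, so $\Phi$ drops by at most $3+1=4$. Before the move $y$ had at least two white private hubs, and by (C) the move dominated at most one of them, so one is still white. Staller answers $y$. This is legal, and by (B) it leaves $\Phi$ unchanged, since $y$ already has weight $0$. The total drop is at most $4$, and the position is admissible by (C) and (B). This case is the reason for requiring two white private hubs in the definition of hot.

\emph{Case 3: $y=y(b)$ is white.} Then $b$ has type $F$ or $\{c_b\}$, and by (F3) and (A) the center $y$ has at least three private hubs, all white. By (C), moves in the unit of $b$ leave at least two of them white. Hence \emph{$y$ is hot as soon as $b$ is selected}, and its weight then drops from $2$ to $1$. This is the only use of (F3).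
\begin{itemize}
\item $v=b$. The type changes by $F\to Q$ or $\{c\}\to\varnothing$, a drop of $2$, and $y$ becomes hot. So $\Phi$ drops by $3$, and the position is admissible by (C), because $y$ is dominated.
\item $v\in\{q,r\}$. In type $\{c\}$ the sets $N[q]=\{p,q,r\}$ and $N[r]=\{q,r,s\}$ contain no white vertex, so the type was $F$. By \eqref{eq:transitions} it becomes $\{s,c\}$ if $v=q$ and $\{c,p\}$ if $v=r$. Staller answers $r$ in the first case and $q$ in the second; this dominates $s$, respectively $p$, and leaves the type $\{c\}$. Nothing outside the cycle has been dominated, so the position is admissible and the total drop is $6-2=4$.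
\item $v\in\{c,p,s\}$. The move dominates $c$ and changes the type by $F\to R_2$ or $\{c\}\to\varnothing$, a drop of at most $3$. Staller answers $b$, which is legal because $y$ is white. The type does not change, since $c$ is already dominated, and $y$ becomes hot. The total drop is at most $3+1=4$, and the position is admissible by (C), because $y$ is dominated.
\end{itemize}
These cases cover all moves, and Lemma~\ref{lem:potential}(i) applies.
\end{proof}

Conditions (F1) and (F2) entered only through (B) and (C). Without (F2), for instance, selecting a hub of type $F$ adjacent to two white centers would lower $\Phi$ by at least $2+1+1=4$ in one move, more than the first alternative of (L2) allows. Remark~\ref{rem:F3} shows that the theorem itself fails without (F3).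

\section{The upper bound}\label{sec:upper}

Let $G$ be a disjoint union of $T_{k_1},\dots,T_{k_t}$, so that every hub $b$ has exactly the neighbors $y(b)$ and $c_b$. Now Dominator must limit Staller's free moves, which do not lower $W$, so the potential has to hold a reserve to pay for them. Selecting a center ends all free moves in its component, which suggests a reserve of $2$ per center. A free move inside a unit is more expensive: Staller plays it, Dominator answers at the center, and these two moves need a reserve of $4$. Such a move is possible only after a change $F\to R_2$, whose drop of $3$ is $2$ more than (U2) asks of a move by Staller; the surplus is added to the reserve at that moment.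

A unit is \emph{open} if its hub is unselected and its type is not $F$. A center $y$ is \emph{finished} if $N[y]$ contains no white vertex. The \emph{reserve} of $y$ is $0$ if $y$ is finished; otherwise it is $4$ if some hub adjacent to $y$ has an open unit, and $2$ if none has. Let $\Psi$ be $W$ plus the sum of the reserves.

\begin{proposition}\label{prop:upper}
In every position, $\mu_D\le\lfloor\Psi/2\rfloor$ and $\mu_S\le\lceil\Psi/2\rceil$.
\end{proposition}

In the empty position $\Psi=6\sum_ik_i+2t$, so $\gamma_g(G)\le\sum_i(3k_i+1)$. If all $k_i\ge3$, Theorem~\ref{thm:lower} with $m=\sum_ik_i$ and $|Y|=t$ gives the reverse inequality. This proves Theorem~\ref{thm:upper}.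

\begin{proof}
We verify the hypotheses of Lemma~\ref{lem:potential}(ii), using two facts.
\begin{itemize}
\item[(E)] \emph{Selecting a center $y$ is legal exactly when $y$ is unfinished. It sets the reserve of $y$ to $0$ and changes no other term of $\Psi$.} Indeed, it changes no type and dominates only vertices of $N[y]$.
\item[(F)] \emph{A move raises the sum of the reserves only if it makes a change $F\to R_2$, and then by at most $2$.} A finished center stays finished, so a reserve can rise only from $2$ to $4$, when a unit becomes open. After the move the hub of this unit is unselected and the type is not $F$; before the move the hub was unselected and the unit was not open, so the type was $F$. Thus the move is at a cycle vertex of a unit of type $F$, and it affects the reserve of one center only.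
\end{itemize}

\smallskip
\emph{Condition \textup{(U1)}.} Let $P$ be a position that is not final. If some unit has type $R_2$, the move $R_2\to\varnothing$ of Lemma~\ref{lem:unit}(b) lowers $\Psi$ by at least $3$, by (F). Otherwise $\Psi(P)$ is even and a drop of $2$ suffices. If some center is unfinished, select it and use (E). If all centers are finished, then all centers and hubs are dominated, so some cycle vertex is white and some unit has type $F$, $Q$ or $R_1$. The move of Lemma~\ref{lem:unit}(c) lowers $W$ by $2$, and all reserves stay $0$.

\smallskip
\emph{Condition \textup{(U2)}.} Let $v$ be a legal move. If $v$ is a center, $\Psi$ drops by at least $2$ by (E). If $v$ changes the type of its unit, then by Lemma~\ref{lem:unit}(a) and (F), $\Psi$ drops by at least $1$, the drop being at least $3-2=1$ for the change $F\to R_2$.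

It remains to treat a free move $v$ in the unit of a hub $b$; let $y=y(b)$. The move dominates no white cycle vertex, so it dominates a white vertex outside the cycle. Hence $v\in\{b,c_b\}$, this white vertex is $b$ or $y$, and $y$ is unfinished before the move. We claim that the unit was open before the move. Both $b$ and $c_b$ dominate $c_b$ and the type does not change, so $c_b$ was already dominated and the type was not $F$. The hub $b$ was unselected: if $v=b$ this holds because $v$ is legal, and if $v=c_b$ the white vertex that it dominates is $b$, its only neighbor outside the cycle. So the unit was open and the reserve of $y$ was $4$. If $y$ is finished after the move, $\Psi$ has dropped by $4\ge1$. Otherwise Dominator answers $y$, which is legal by (E). The two moves change neither $W$ nor the other reserves and bring the reserve of $y$ from $4$ to $0$, a total drop of $4$.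
\end{proof}

\begin{remark}\label{rem:F3}
The stars that define $T_1$ and $T_2$ satisfy (F1) and (F2) but not (F3), and the bound $3m+|Y|$ of Theorem~\ref{thm:lower} fails for both. We use Proposition~\ref{prop:upper} in positions where the center is finished, so that $\Psi=W$. In $T_1$, selecting $b_1$ finishes $y$ and leaves $W=4$, so $\gamma_g(T_1)\le1+2=3<4$. In $T_2$, Dominator selects $c_1$, which dominates $b_1$ and leaves $W=9$. If Staller replies $y$ or $b_2$, then $y$ is finished, $W\le9$, and the total is at most $2+4=6$. Otherwise Dominator's second move finishes $y$ and leaves $W\le6$: he answers $b_1$ by $c_2$ ($W=3+3$), a cycle vertex of the first unit by $b_2$ ($W\le2+4$), and a cycle vertex of the second unit by $y$ ($W=3+3$). The total is at most $3+3=6$. Hence $\gamma_g(T_2)\le6<7$.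
\end{remark}

\section{The counterexamples}\label{sec:cor}

Parts (a)--(c) of Corollary~\ref{cor:main} follow from the two theorems by choosing the frame. For (d) we adjust the number of vertices by adding a cycle, and we need to know that an extra component does not shorten the game. For $A\subseteq V(G)$, let $G|A$ be the game on $G$ in which the vertices of $A$ count as dominated from the start, and let $\mu_D(G|A)$ and $\mu_S(G|A)$ be its lengths under optimal play when Dominator, respectively Staller, moves first. The following is the Continuation Principle of Kinnersley, West and Zamani~\cite{KWZ}; we include the short proof.

\begin{lemma}\label{lem:continuation}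
If $A\subseteq A'\subseteq V(G)$, then $\mu_D(G|A')\le\mu_D(G|A)$ and $\mu_S(G|A')\le\mu_S(G|A)$.
\end{lemma}

\begin{proof}
We use induction on $|V(G)\setminus A|$. If $A'=V(G)$ the left sides are $0$, so assume that $A'\ne V(G)$. An optimal first move $v$ of Staller in $G|A'$ is legal in $G|A$, so
\[
\mu_S(G|A')=1+\mu_D(G|A'\cup N[v])\le1+\mu_D(G|A\cup N[v])\le\mu_S(G|A).
\]
Let $v$ be an optimal first move of Dominator in $G|A$. If $v$ is legal in $G|A'$, put $u=v$. Otherwise $N[v]\subseteq A'$, and we let $u$ be any legal move in $G|A'$. In both cases $A\cup N[v]\subseteq A'\cup N[u]$, so
\[
\mu_D(G|A')\le1+\mu_S(G|A'\cup N[u])\le1+\mu_S(G|A\cup N[v])=\mu_D(G|A).\qedhere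
\]
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(a), (b) The graph $tT_3$ has $19t$ vertices and minimum degree $2$, and Theorem~\ref{thm:upper} with all $k_i=3$ gives $\gamma_g(tT_3)=10t$. The case $t=2$ is (a). If $\gamma_g\le\alpha n+C$ holds for all graphs with $\delta\ge2$, then $10t\le19t\alpha+C$ for all $t$; dividing by $19t$ and letting $t\to\infty$ gives $\alpha\ge10/19$.

(c) Let $Y=\{y_1,\dots,y_t\}$. Give each $y_i$ three private hubs and one further adjacent hub $b_i$, and make $b_1,\dots,b_t$ pairwise adjacent. This is a connected frame $H$ with $m=4t$, so $G(H)$ is connected, has $n=24t+t=25t$ vertices and minimum degree $2$, and $\gamma_g\ge12t+t=13t$ by Theorem~\ref{thm:lower}. For $t\ge2$ we have $\lceil25t/2\rceil\le(25t+1)/2<13t$.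

(d) The numbers $0,3,4,\dots,18,20,21$ cover all residues modulo $19$, since $20\equiv1$ and $21\equiv2$; the values $1$ and $2$ are avoided because no cycle has that length. Write $n=19t+r$ with $r$ in this list. Then $t\ge(477-21)/19=24\ge r+3$. Let $G$ be the disjoint union of $tT_3$ and $C_r$, with no cycle if $r=0$; it has $n$ vertices and minimum degree $2$. In $G|V(C_r)$ no vertex of the cycle is ever a legal move, so this game is the game on $tT_3$. By Lemma~\ref{lem:continuation} with $A=\varnothing$ and $A'=V(C_r)$, part (b), and the inequality $t\ge r+3$,
\[
\gamma_g(G)\ \ge\ 10t\ \ge\ \frac{19t+r+3}{2}\ =\ \frac{n+1}{2}+1\ \ge\ \Big\lceil\frac n2\Big\rceil+1.\qedhere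
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{KWZ}
Kinnersley, West and Zamani, SIAM J. Discrete Math. 27 (2013), 2090--2107.

\bibitem{PV}
Julien Portier and Leo Versteegen, \emph{Progress towards the 1/2-Conjecture for the domination game}, arXiv:2301.05202 (2023).

\end{thebibliography}
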